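\title{A finitely generated group with many quasimorphisms\\ and no unbounded $\operatorname{Aut}$-invariant one}

\begin{abstract}
We construct a finitely generated group $G$ whose space $Q(G)$ of homogeneous quasimorphisms is infinite-dimensional, together with an involution $\rho\in\operatorname{Aut}(G)$ that acts on $Q(G)$ as $-1$. Consequently $G$ has no unbounded $\operatorname{Aut}$-invariant quasimorphism. The group acts on infinitely many circles of increasing length by dyadic piecewise linear maps, the quasimorphisms are translation numbers, and $\rho$ is induced by the reflection $x\mapsto -x$. We determine $Q(G)$ completely: modulo homomorphisms and with the defect norm, it is isometric to $\ell^1$.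
\end{abstract}

\section{Introduction}

A \emph{quasimorphism} on a group $G$ is a function $f\colon G\to\mathbb R$ whose \emph{defect}
\[
D(f)=\sup_{g,h\in G}|f(g)+f(h)-f(gh)|
\]
is finite. The defect measures how far $f$ is from a homomorphism, and $D(f)=0$ exactly when $f$ is one. A quasimorphism is \emph{homogeneous} if $f(g^k)=kf(g)$ for all $g\in G$ and $k\in\mathbb Z$, that is, if it restricts to a homomorphism on every cyclic subgroup. The homogeneous quasimorphisms form a real vector space $Q(G)$ that contains $\operatorname{Hom}(G,\mathbb R)$, and $D$ is a norm on $Q(G)/\operatorname{Hom}(G,\mathbb R)$. The group $\operatorname{Aut}(G)$ acts on quasimorphisms by $f\mapsto f\circ\phi$, and $f$ is \emph{$\operatorname{Aut}$-invariant} if $f\circ\phi=f$ for all $\phi\in\operatorname{Aut}(G)$. We answer the following question, posed in the paper of Fournier-Facio and Wade \cite{FFW}.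

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be a finitely generated group with $\dim Q(G)=\infty$. Is it possible that $G$ has no unbounded $\operatorname{Aut}$-invariant quasimorphism?}
\medskip

Every quasimorphism lies at bounded distance from a unique homogeneous one, and a nonzero homogeneous quasimorphism is unbounded (Lemma~\ref{lem:homog}). So $G$ has an unbounded $\operatorname{Aut}$-invariant quasimorphism exactly when the linear action of $\operatorname{Aut}(G)$ on $Q(G)$ has a nonzero fixed vector. Inner automorphisms act trivially (Lemma~\ref{lem:qm}), so only outer automorphisms can destroy fixed vectors.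

Abelian groups show how they may do so. If $G$ is abelian, then $Q(G)=\operatorname{Hom}(G,\mathbb R)$ by Lemma~\ref{lem:qm}(b), and the inversion $g\mapsto g^{-1}$ is an automorphism that acts on $Q(G)$ as $-1$. There is no nonzero fixed vector. For $G=\mathbb Z^d$ the space $Q(G)$ has dimension $d$; for $G=\bigoplus_{\mathbb N}\mathbb Z$ it is infinite-dimensional, but this group is not finitely generated. For a finitely generated group $\operatorname{Hom}(G,\mathbb R)$ is finite-dimensional, so an infinite-dimensional $Q(G)$ must come from quasimorphisms of positive defect. These exist only on nonabelian groups, which are exactly the groups where inversion is not an automorphism. One might therefore guess that the two hypotheses of the Question exclude the abelian mechanism and leave room for a fixed vector. They do not: a single automorphism can look like inversion to every homogeneous quasimorphism.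

\begin{theorem}\label{thm:main}
There is a finitely generated group $G$ with $\dim Q(G)=\infty$, and an involution $\rho\in\operatorname{Aut}(G)$, such that every quasimorphism $f$ on $G$ with $f\circ\rho-f$ bounded is bounded. In particular $G$ has no unbounded $\operatorname{Aut}$-invariant quasimorphism.
\end{theorem}

The group is explicit, and its quasimorphisms can be listed.

\begin{theorem}\label{thm:description}
For the group $G$ and the involution $\rho$ constructed in Section~\ref{sec:G} there are an infinite set $S\subset\mathbb N$, homogeneous quasimorphisms $\tau_n$ $(n\in S)$ and a surjective homomorphism $\sigma\colon G\to\mathbb Z$ such that each $f\in Q(G)$ is uniquely of the form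
\[
f=c\,\sigma+\sum_{n\in S}c_n\tau_n\qquad\text{with}\qquad \sum_{n\in S}n|c_n|<\infty,
\]
and every such sum lies in $Q(G)$. Moreover $D(f)=\sum_{n\in S}n|c_n|$. So $Q(G)/\operatorname{Hom}(G,\mathbb R)$ with the norm $D$ is isometric to $\ell^1(S)$, and $f\circ\rho=-f$ for all $f\in Q(G)$.
\end{theorem}

If $G$ has finite index in $\hat G$, then restriction $Q(\hat G)\to Q(G)$ is injective, because every element of $\hat G$ has a positive power in $G$. The first part of the next corollary shows how far from surjective it can be.

\begin{corollary}\label{cor:C}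
\begin{enumerate}
\item[(i)] The group $\hat G=G\rtimes\langle\rho\rangle$ is finitely generated and $Q(\hat G)=0$, although $Q(G)$ is infinite-dimensional for its index-$2$ subgroup $G$.
\item[(ii)] There are $2^{\aleph_0}$ pairwise non-isomorphic groups that satisfy the conclusion of Theorem~\ref{thm:main}.
\end{enumerate}
\end{corollary}

The construction imitates $\bigoplus_{\mathbb N}\mathbb Z$. A finitely generated subgroup of $\prod_{\mathbb N}\mathbb Z$ is a finitely generated abelian group and cannot contain $\bigoplus_{\mathbb N}\mathbb Z$, so we replace $\mathbb Z$ by a nonabelian group that quasimorphisms cannot tell from $\mathbb Z$. This is the group $H_n$, the lift to $\mathbb R$ of Thompson's group $T$ acting on the circle $\mathbb R/n\mathbb Z$. Its space $Q(H_n)$ is a line, spanned by the translation number $\tau_n$, and the reflection $x\mapsto-x$ changes the sign of $\tau_n$ (Section~\ref{sec:one}). Unlike $\mathbb Z$, the group $H_n$ has many commutators, and commutators can separate circles of different lengths; Section~\ref{sec:two} shows this for the lengths $10$ and $15$.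 In Section~\ref{sec:G} we obtain a finitely generated group $G$ with $\bigoplus_{n\in S}H_n\le G\le\prod_{n\in S}H_n$ and identify the quotient $G/\bigoplus_{n\in S}H_n$ with a group of homeomorphisms of the line. The remaining sections prove the three results.

Maps are composed from right to left, and $[g,h]=ghg^{-1}h^{-1}$.

\section{Homogeneous quasimorphisms}\label{sec:qm}

We collect the standard facts that we need, with their short proofs.

\begin{lemma}[Homogenization]\label{lem:homog}
Let $\varphi$ be a quasimorphism on a group $\Gamma$, with defect $D$. Then $\bar\varphi(g)=\lim_{k\to\infty}\varphi(g^k)/k$ exists for every $g$, the function $\bar\varphi$ lies in $Q(\Gamma)$, and $|\bar\varphi-\varphi|\le D$. A bounded homogeneous quasimorphism is zero; hence $\bar\varphi$ is the only element of $Q(\Gamma)$ at bounded distance from $\varphi$.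
\end{lemma}

\begin{proof}
Induction on $l\ge1$ gives $|\varphi(g^l)-l\varphi(g)|\le(l-1)D$. Applied to $g^k$, this says that $\varphi(g^{kl})/kl$ is within $D/k$ of $\varphi(g^k)/k$; by symmetry it is within $D/l$ of $\varphi(g^l)/l$. So the sequence $\varphi(g^k)/k$ is Cauchy. Dividing the first inequality by $l$ and letting $l\to\infty$ gives $|\bar\varphi(g)-\varphi(g)|\le D$, so $D(\bar\varphi)\le4D$. Passing to a subsequence gives $\bar\varphi(g^l)=l\bar\varphi(g)$ for $l\ge1$. Since $|\varphi(1)|\le D$, we have $\bar\varphi(1)=0$ and $|\varphi(g^k)+\varphi(g^{-k})|\le2D$, so $\bar\varphi(g^{-1})=-\bar\varphi(g)$. Finally, if $f$ is homogeneous and $|f|\le C$, then $k|f(g)|=|f(g^k)|\le C$ for all $k\ge1$, so $f(g)=0$.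
\end{proof}

The last argument is the pattern of all proofs in this section: an error that stays bounded after multiplication by every $k$ is zero.

\begin{lemma}\label{lem:qm}
Let $f\in Q(\Gamma)$.
\begin{enumerate}
\item[(a)] $f(hgh^{-1})=f(g)$ for all $g,h\in\Gamma$.
\item[(b)] If $g$ and $h$ commute, then $f(gh)=f(g)+f(h)$.
\item[(c)] Let $M\le\Gamma$. Suppose that for every $k\ge1$ there are $\gamma_1,\dots,\gamma_k\in\Gamma$ such that $\gamma_iM\gamma_i^{-1}$ and $\gamma_jM\gamma_j^{-1}$ commute elementwise for $i\ne j$. Then $f|_M$ is a homomorphism.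
\item[(d)] If $N$ is a normal subgroup of $\Gamma$ and $f|_N=0$, then $f$ is the pullback of an element of $Q(\Gamma/N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $D=D(f)$ and $k\ge1$.

(a) The number $f(hg^kh^{-1})$ is within $2D$ of $f(h)+f(g^k)+f(h^{-1})=f(g^k)$. Thus $k|f(hgh^{-1})-f(g)|\le2D$.

(b) Here $(gh)^k=g^kh^k$, so $k|f(gh)-f(g)-f(h)|=|f(g^kh^k)-f(g^k)-f(h^k)|\le D$.

(c) For $x,y\in M$ put $X=\prod_{i=1}^k\gamma_ix\gamma_i^{-1}$ and $Y=\prod_{i=1}^k\gamma_iy\gamma_i^{-1}$. Factors with different indices commute, so $XY=\prod_{i=1}^k\gamma_ixy\gamma_i^{-1}$. By (a) and (b), $f(X)=kf(x)$, $f(Y)=kf(y)$ and $f(XY)=kf(xy)$. Hence $k|f(x)+f(y)-f(xy)|\le D$.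

(d) Let $g\in\Gamma$ and $\nu\in N$. Since $N$ is normal, $(g\nu)^k=g^k\nu_k$ with $\nu_k\in N$, and $k|f(g\nu)-f(g)|=|f(g^k\nu_k)-f(g^k)-f(\nu_k)|\le D$. So $f$ is constant on cosets of $N$, and the induced function on $\Gamma/N$ is homogeneous with defect $D$.
\end{proof}

\section{Dyadic piecewise linear maps of intervals}\label{sec:F}

A real number is \emph{dyadic} if it lies in $\mathbb Z[1/2]$. A \emph{dyadic interval} is an interval $J=[p,q]$ with $p<q$ dyadic; its length is $|J|=q-p$ and its interior is $\operatorname{int}J$. A \emph{$\mathrm{PL}_2$ homeomorphism} from one dyadic interval onto another is an increasing piecewise linear homeomorphism with finitely many breakpoints, all dyadic, whose slopes are integer powers of $2$. On each linear piece it has the form $x\mapsto 2^kx+c$. The left endpoint has dyadic image, so induction over the pieces from left to right shows that each $c$ is dyadic. Hence the map and its inverse send dyadic points to dyadic points, and inverses and compositions of $\mathrm{PL}_2$ homeomorphisms are again $\mathrm{PL}_2$.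

For a dyadic interval $J$ let $F(J)$ be the group of homeomorphisms of $\mathbb R$ that are the identity outside $J$ and $\mathrm{PL}_2$ on $J$. If $J\subset J'$ then $F(J)\le F(J')$, and $F(J)$ commutes with $F(J')$ if $J$ and $J'$ have disjoint interiors. These groups are flexible in the following sense.

\begin{lemma}\label{lem:ext}
\begin{enumerate}
\item[(a)] Any two dyadic intervals are $\mathrm{PL}_2$ homeomorphic.
\item[(b)] Let $I,I',J$ be dyadic intervals with $I,I'\subset\operatorname{int}J$. Every $\mathrm{PL}_2$ homeomorphism $I\to I'$ extends to an element of $F(J)$.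
\item[(c)] $F(J)$ acts transitively on the dyadic points of $\operatorname{int}J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $p,q\in2^{-k}\mathbb Z$, cut $[p,q]$ into pieces of length $2^{-k}$. Halving a piece raises the number of pieces by one and keeps endpoints dyadic and lengths powers of $2$. So two dyadic intervals can be cut into the same number of such pieces, and we map the pieces affinely onto each other in order.

(b) The closures of the two components of $J\setminus I$ are dyadic intervals, and so are those of $J\setminus I'$. Map left to left and right to right by (a).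

(c) For dyadic $x,y\in\operatorname{int}J$ and small dyadic $\varepsilon>0$, apply (b) to the translation $[x-\varepsilon,x+\varepsilon]\to[y-\varepsilon,y+\varepsilon]$.
\end{proof}

The group $F=F([0,1])$ is Thompson's group $F$, and conjugation by a map from Lemma~\ref{lem:ext}(a) identifies each $F(J)$ with $F$. We use two standard facts about $F$, transported to $F(J)$ in this way.
\begin{enumerate}
\item[(F1)] $F(J)$ is finitely generated.
\item[(F2)] $[F(J),F(J)]$ is the set of elements of $F(J)$ that are the identity near both endpoints of $J$ \cite[Theorem~4.1]{CFP}. In particular $F(I)\le[F(J),F(J)]$ whenever $I\subset\operatorname{int}J$.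
\end{enumerate}

Our groups will be generated by a translation and by maps supported in one short interval. The next lemma builds maps with long support out of maps with short support.

\begin{lemma}[Fragmentation]\label{lem:frag}
\begin{enumerate}
\item[(a)] If $p<p'<q'<q$ are dyadic, then $F([p,q])$ is generated by $F([p,q'])$ and $F([p',q])$.
\item[(b)] Each $F(J)$ is generated by the subgroups $F(I)$, where $I$ ranges over the dyadic intervals with $I\subset J\cap[i,i+3]$ for some $i\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $b\in F([p,q])$ and fix a dyadic point $x$ in the overlap $(p',q')$. The dyadic point $b(x)$ lies in $(p,q)$, hence in $(p,q')$ or in $(p',q)$, and $x$ lies in both. By Lemma~\ref{lem:ext}(c) there is $c$ in $F([p,q'])$ or in $F([p',q])$ with $cb(x)=x$. Since $cb$ fixes $x$, it is the product of an element of $F([p,x])\le F([p,q'])$ and an element of $F([x,q])\le F([p',q])$. Now $b=c^{-1}(cb)$.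

(b) Let $J=[p,q]$ and $i=\lfloor p\rfloor$. If $q\le i+3$, take $I=J$. Otherwise $p<i+1<i+3<q$, and by (a) the group $F(J)$ is generated by $F([p,i+3])$ and $F([i+1,q])$. The first interval is of the required kind. Repeat with $[i+1,q]$; the integer part of the left endpoint has increased by one, so the process ends.
\end{proof}

All vanishing statements in this paper come from one lemma.

\begin{lemma}[Vanishing]\label{lem:vanish}
Let $J$ and $L$ be dyadic intervals with $J\subset\operatorname{int}L$. Every $f\in Q(F(L))$ vanishes on $F(J)$.
\end{lemma}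

\begin{proof}
Choose a dyadic interval $J'$ with $J\subset\operatorname{int}J'$ and $J'\subset\operatorname{int}L$. Given $k$, choose disjoint dyadic intervals $I_1,\dots,I_k\subset\operatorname{int}L$. By Lemma~\ref{lem:ext}(a),(b) there are $h_i\in F(L)$ with $h_i(J')=I_i$. The groups $h_iF(J')h_i^{-1}\le F(I_i)$ commute pairwise, so $f$ is a homomorphism on $F(J')$ by Lemma~\ref{lem:qm}(c). It therefore vanishes on $[F(J'),F(J')]$, which contains $F(J)$ by (F2).
\end{proof}

The room around $J$ is needed. On $F([p,q])$ the function $b\mapsto\log_2b'(p^+)$ is a homomorphism, and it is nonzero: map $[p,p+\varepsilon]$ onto $[p,p+2\varepsilon]$ with slope $2$, and map $[p+\varepsilon,q]$ onto $[p+2\varepsilon,q]$ by Lemma~\ref{lem:ext}(a).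

\section{One circle}\label{sec:one}

Let $t(x)=x+1$ and $r(x)=-x$, so that $r^2=1$ and $rtr=t^{-1}$. For an integer $n\ge1$ let $H_n$ be the set of increasing homeomorphisms $g$ of $\mathbb R$ that commute with $t^n$, send dyadic points to dyadic points, and are piecewise linear with finitely many breakpoints in each bounded interval, all breakpoints dyadic and all slopes integer powers of $2$. Equivalently, $g$ commutes with $t^n$ and restricts on each dyadic interval to a $\mathrm{PL}_2$ homeomorphism onto a dyadic interval; this shows that $H_n$ is a group. It contains $t$, the element $t^n$ is central in it, and $rH_nr=H_n$.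

Elements of $H_n$ are lifts of homeomorphisms of the circle $\mathbb R/n\mathbb Z$, and $H_1$ is the group of lifts of Thompson's group $T$. Extending a $\mathrm{PL}_2$ homeomorphism $[0,n]\to[0,1]$ to a map $\Phi$ with $\Phi(x+n)=\Phi(x)+1$ and conjugating by $\Phi$ gives $H_n\cong H_1$. So the groups $H_n$ differ only in the position of $t$: it takes $n$ steps of $t$ to go once around the $n$-th circle.

\subsection*{Periodization}
Let $b\in F(J)$ with $|J|\le n$. The intervals $J+kn$ $(k\in\mathbb Z)$ have disjoint interiors. Let $b^{(n)}\in H_n$ be the map that equals $t^{kn}bt^{-kn}$ on $J+kn$ and the identity elsewhere; it is a lift of $b$, viewed as acting on an arc of the circle. The definition gives three properties.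
\begin{enumerate}
\item[(P1)] For fixed $J$ with $|J|\le n$, the map $b\mapsto b^{(n)}$ is an injective homomorphism $F(J)\to H_n$.
\item[(P2)] If $J\subset J'$ and $|J'|\le n$, then $b^{(n)}$ is the same for $b\in F(J)$ whether it is formed with $J$ or with $J'$.
\item[(P3)] $t^ib^{(n)}t^{-i}=(t^ibt^{-i})^{(n)}$ for $i\in\mathbb Z$, and $rb^{(n)}r=(rbr)^{(n)}$.
\end{enumerate}
Property (P1) concerns maps supported in one common interval of length at most $n$. Products of periodizations whose arcs together cover the circle behave differently: they give everything.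

\begin{lemma}[Factorization]\label{lem:factor}
Let $g\in H_n$ and $m=\lfloor g(0)/n\rfloor$. There are dyadic intervals $J_1,J_2$ of length less than $n$ and $b_i\in F(J_i)$ with $g=t^{mn}\,b_1^{(n)}b_2^{(n)}$.
\end{lemma}

\begin{proof}
Put $g'=t^{-mn}g$ and $y=g'(0)\in[0,n)$. We let $b_1$ copy $g'$ near $0$; what remains fixes a neighborhood of $0$ on the circle. Choose a dyadic $\delta>0$ with $y<n-2\delta$ and put $J_1=[-\delta,n-2\delta]$. This interval has length $n-\delta$ and contains $0$ and $y$ in its interior. For a small dyadic $\varepsilon\in(0,n/2)$, both $[-\varepsilon,\varepsilon]$ and $g'([-\varepsilon,\varepsilon])$ lie in $\operatorname{int}J_1$. By Lemma~\ref{lem:ext}(b) there is $b_1\in F(J_1)$ that agrees with $g'$ on $[-\varepsilon,\varepsilon]$. Then $g''=(b_1^{(n)})^{-1}g'$ is the identity on $[-\varepsilon,\varepsilon]$ and commutes with $t^n$, so it is the identity on $[-\varepsilon,\varepsilon]+n\mathbb Z$. Let $J_2=[\varepsilon,n-\varepsilon]$ and let $b_2\in F(J_2)$ agree with $g''$ on $J_2$. Then $g''=b_2^{(n)}$.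
\end{proof}

\subsection*{The translation number}
For $g\in H_n$ the displacement $d_g(x)=g(x)-x$ is $n$-periodic, and
\begin{equation}\label{eq:osc}
|d_g(x)-d_g(y)|\le n\qquad\text{for all }x,y\in\mathbb R .
\end{equation}
Indeed, by periodicity we may assume $x\le y\le x+n$; then $g(y)-g(x)$ and $y-x$ both lie in $[0,n]$. Since $gh(0)-g(0)-h(0)=d_g(h(0))-d_g(0)$, the function $g\mapsto g(0)$ is a quasimorphism on $H_n$. Its homogenization
\[
\tau_n(g)=\lim_{k\to\infty}\frac{g^k(0)}{k}
\]
is the \emph{translation number}, an element of $Q(H_n)$ by Lemma~\ref{lem:homog}.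

\begin{lemma}\label{lem:tau}
Let $g,g'\in H_n$.
\begin{enumerate}
\item[(a)] $\tau_n(g)=\lim_k\,(g^k(x)-x)/k$ for every $x\in\mathbb R$. Hence $\tau_n(t)=1$, $|\tau_n(g)|\le\sup_x|g(x)-x|$, and $\tau_n(g)=0$ if $g$ has a fixed point.
\item[(b)] If $g\le g'$ pointwise, then $\tau_n(g)\le\tau_n(g')$.
\item[(c)] If $g(x)\le x+n$ for some $x$, then $\tau_n(g)\le n$. If $g(x)=x+n$ for some $x$, then $\tau_n(g)=n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply \eqref{eq:osc} to $g^k$ at the points $x$ and $0$, and divide by $k$. (b) By induction, $g^{k+1}(0)=g(g^k(0))\le g(g'^k(0))\le g'^{k+1}(0)$. (c) If $g^k(x)\le x+kn$, then $g^{k+1}(x)\le g(x+kn)=g(x)+kn\le x+(k+1)n$; use (a). The same computation holds with equalities.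
\end{proof}

\begin{example}\label{ex:xy}
The translation number is not a homomorphism. By Lemma~\ref{lem:ext}(c) choose $h_1\in F([-\frac14,n-\frac14])$ with $h_1(0)=n-\frac12$ and $h_2\in F([n-\frac34,n+\frac14])$ with $h_2(n-\frac12)=n$. Put $x_n=h_2^{(n)}$ and $y_n=h_1^{(n)}$. Both maps have fixed points, while $x_ny_n(0)=n$. By Lemma~\ref{lem:tau},
\[
\tau_n(x_n)=\tau_n(y_n)=0,\qquad\tau_n(x_ny_n)=n .
\]
\end{example}

\begin{proposition}\label{prop:QH}
Every $\varphi\in Q(H_n)$ equals $\varphi(t)\,\tau_n$.
\end{proposition}

\begin{proof}
The homogeneous quasimorphism $\psi=\varphi-\varphi(t)\tau_n$ vanishes on $t$, hence on all powers of $t$. Let $b\in F(J)$ with $|J|<n$. The strict inequality lets us choose a dyadic interval $L$ with $J\subset\operatorname{int}L$ and $|L|\le n$. By (P1) the function $c\mapsto\psi(c^{(n)})$ lies in $Q(F(L))$, so $\psi(b^{(n)})=0$ by Lemma~\ref{lem:vanish} and (P2). Now write $g\in H_n$ as in Lemma~\ref{lem:factor}. As $t^{mn}$ is central, Lemma~\ref{lem:qm}(b) gives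
\[
|\psi(g)|=\bigl|\psi(b_1^{(n)}b_2^{(n)})\bigr|=\bigl|\psi(b_1^{(n)}b_2^{(n)})-\psi(b_1^{(n)})-\psi(b_2^{(n)})\bigr|\le D(\psi).
\]
So $\psi$ is bounded, and $\psi=0$ by Lemma~\ref{lem:homog}. It matters here that the number of factors in Lemma~\ref{lem:factor} does not depend on $g$.
\end{proof}

Thus $H_n$ behaves like $\mathbb Z$: an element of $Q(H_n)$ is determined by its value on $t$. Conjugation by $r$ plays the part of inversion. It is an automorphism of $H_n$ that sends $t$ to $t^{-1}$, so by Proposition~\ref{prop:QH} the quasimorphism $g\mapsto\varphi(rgr)$ equals $\varphi(t^{-1})\tau_n=-\varphi$.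

\section{Two circles}\label{sec:two}

To get a large space of quasimorphisms we let a group act on several circles and require it to contain the full group $H_n$ of each circle separately. To get infinitely many circles, the number of generators must not grow with the number of circles. So each generator has to act on all circles at once, and we must find words that act on one circle only. From now on let
\[
A=F([0,5]).
\]
First we record how little is needed to obtain all of $H_n$.

\begin{lemma}\label{lem:gen}
Let $n\ge5$ and let $N\le H_n$ be a subgroup that is normalized by $t$ and contains $[a,a']^{(n)}$ for all $a,a'\in A$. Then $N=H_n$.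
\end{lemma}

\begin{proof}
By (P1), $N$ contains $c^{(n)}$ for all $c\in[A,A]$, and $F([1,4])\le[A,A]$ by (F2). Conjugating by powers of $t$ and using (P3), we find $c^{(n)}\in N$ for all $c\in F([i,i+3])$, $i\in\mathbb Z$. Let $b\in F(J)$ with $|J|\le n$. By Lemma~\ref{lem:frag}(b), $b=c_1\cdots c_l$ with $c_j\in F(I_j)$, where $I_j\subset J$ and $I_j$ lies in some $[i,i+3]$. Because all $I_j$ lie in $J$, properties (P1) and (P2) give $b^{(n)}=c_1^{(n)}\cdots c_l^{(n)}\in N$.

We do not yet know that $N$ contains the central factor in Lemma~\ref{lem:factor}. Apply that lemma to $g=t$: here $m=\lfloor1/n\rfloor=0$, so $t=b_1^{(n)}b_2^{(n)}\in N$. Now Lemma~\ref{lem:factor} gives $g\in N$ for every $g\in H_n$.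
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (0,0) circle (1);
\draw[line width=1.6pt] (1,0) arc (0:180:1);
\draw[line width=1.6pt,dashed] (-1,0) arc (180:360:1);
\fill (1,0) circle (1.8pt) node[right] {$0$};
\fill (-1,0) circle (1.8pt) node[left] {$5$};
\node at (0,1.35) {$I=I+10$};
\node at (0,-1.35) {$I+15$};
\node at (0,0) {$\mathbb R/10\mathbb Z$};
\begin{scope}[shift={(5.2,0)}]
\draw[gray] (0,0) circle (1.5);
\draw[line width=1.6pt] (0:1.5) arc (0:120:1.5);
\draw[line width=1.6pt,dashed] (240:1.5) arc (240:360:1.5);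
\fill (0:1.5) circle (1.8pt) node[right] {$0$};
\fill (120:1.5) circle (1.8pt) node[above left] {$5$};
\fill (240:1.5) circle (1.8pt) node[below left] {$10$};
\node[right] at (50:1.65) {$I=I+15$};
\node[right] at (310:1.65) {$I+10$};
\node at (0,0) {$\mathbb R/15\mathbb Z$};
\end{scope}
\end{tikzpicture}
\caption{The arc $I=[0,5]$ (solid) on circles of length $10$ and $15$. Translation by the length of one circle returns $I$ to itself on that circle and moves it off itself on the other circle (dashed).}
\label{fig:circles}
\end{figure}

\begin{example}\label{ex:two}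
Let $G_2\le H_{10}\times H_{15}$ be generated by $\mathbf t=(t,t)$ and $\mathbf a=(a^{(10)},a^{(15)})$ for $a\in A$. For $a,a'\in A$ consider $[\mathbf a,\mathbf t^{10}\mathbf a'\mathbf t^{-10}]$; see Figure~\ref{fig:circles}. In the first coordinate $t^{10}$ is central, so the entry is $[a^{(10)},a'^{(10)}]=[a,a']^{(10)}$. In the second coordinate $a^{(15)}$ is supported in $[0,5]+15\mathbb Z$ and $t^{10}a'^{(15)}t^{-10}$ is supported in $[10,15]+15\mathbb Z$. These sets have disjoint interiors, so the entry is trivial:
\[
[\mathbf a,\mathbf t^{10}\mathbf a'\mathbf t^{-10}]=\bigl([a,a']^{(10)},1\bigr).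
\]
With the exponent $15$ the roles are exchanged: $t^{15}$ is central in $H_{15}$, and in $H_{10}$ the supports are $[0,5]+10\mathbb Z$ and $[15,20]+10\mathbb Z=[5,10]+10\mathbb Z$. Hence
\[
[\mathbf a,\mathbf t^{15}\mathbf a'\mathbf t^{-15}]=\bigl(1,[a,a']^{(15)}\bigr).
\]
The group $\{g\in H_{10}:(g,1)\in G_2\}$ is normalized by $t$, because $\mathbf t(g,1)\mathbf t^{-1}=(tgt^{-1},1)$, so it is $H_{10}$ by Lemma~\ref{lem:gen}. The same holds for the second factor, and $G_2=H_{10}\times H_{15}$. By Lemma~\ref{lem:qm}(b) and Proposition~\ref{prop:QH}, each $f\in Q(G_2)$ has the form $f(g,h)=c\,\tau_{10}(g)+c'\tau_{15}(h)$ with $c=f(t,1)$ and $c'=f(1,t)$. So $Q(G_2)$ is a plane, and conjugation by $(r,r)$ acts on it as $-1$.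
\end{example}

The computation used only that each length is at distance at least $5$ from the multiples of the other. For lengths $m$ and $n$ with $m$ dividing $n$ it breaks down: $t^n$ is central in both coordinates, and $[\mathbf a,\mathbf t^n\mathbf a'\mathbf t^{-n}]=([a,a']^{(m)},[a,a']^{(n)})$ acts on both circles.

\section{Infinitely many circles: the group $G$}\label{sec:G}

Let $S=\{n_1<n_2<\cdots\}$ with $n_1=10$ and $n_{i+1}=n_1\cdots n_i+5$; thus $n_2=15$. Then
\begin{equation}\label{eq:sep}
\text{for distinct }m,n\in S,\text{ the distance from }n\text{ to }m\mathbb Z\text{ is at least }5.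
\end{equation}
Indeed, if $m<n$, then $n\equiv5\pmod m$ and $m\ge10$. If $m>n$, then $m-5$ is a positive multiple of $n$, so $5\le n\le m-5$.

\begin{definition}
Let $G\le\prod_{n\in S}H_n$ be the subgroup generated by $\mathbf t=(t)_{n\in S}$ and the elements $\mathbf a=(a^{(n)})_{n\in S}$, $a\in A$.
\end{definition}

By (P1) the map $a\mapsto\mathbf a$ is a homomorphism, so $G$ is finitely generated by (F1). We write $\gamma_n$ for the $n$-th coordinate of $\gamma\in G$, and $\iota_n\colon H_n\to\prod_{m\in S}H_m$ for the inclusion of the $n$-th factor. We also write $\tau_n$ for the element $\gamma\mapsto\tau_n(\gamma_n)$ of $Q(G)$.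

\subsection*{The involution}
Let $\rho$ be the automorphism of $\prod_{n\in S}H_n$ given by conjugation by $r$ in every coordinate. Then $\rho^2=1$,
\begin{equation}\label{eq:rho}
\rho(\mathbf t)=\mathbf t^{-1}\qquad\text{and}\qquad\rho(\iota_n(t))=\iota_n(t)^{-1}\quad(n\in S).
\end{equation}
The reflection $r$ does not preserve $[0,5]$, but it does so up to a translation. For $a\in A$ put $a^*(x)=5-a(5-x)$. This is the conjugate of $a$ by the reflection of $[0,5]$ in its midpoint, so $a^*\in A$, and $t^{-5}a^*t^5(x)=a^*(x+5)-5=-a(-x)=rar(x)$. By (P3), $\rho(\mathbf a)=\mathbf t^{-5}\mathbf a^*\mathbf t^5\in G$. Hence $\rho(G)\subset G$, and $\rho(G)=G$ because $\rho^2=1$. So $\rho$ restricts to an automorphism of $G$, of order exactly $2$ since $\mathbf t^{-1}\ne\mathbf t$.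

\subsection*{The direct sum}

\begin{proposition}\label{prop:K}
$\iota_n(H_n)\le G$ for every $n\in S$. Hence $G$ contains $K=\bigoplus_{n\in S}H_n$, the group of elements of $\prod_{n\in S}H_n$ with finitely many nontrivial coordinates.
\end{proposition}

\begin{proof}
Let $N=\{g\in H_n:\iota_n(g)\in G\}$. It is a subgroup, and it is normalized by $t$ because $\mathbf t\,\iota_n(g)\,\mathbf t^{-1}=\iota_n(tgt^{-1})$. For $a,a'\in A$ consider $[\mathbf a,\mathbf t^n\mathbf a'\mathbf t^{-n}]\in G$. Its $n$-th coordinate is $[a,a']^{(n)}$, as $t^n$ is central in $H_n$. In a coordinate $m\ne n$ the two entries are supported in $[0,5]+m\mathbb Z$ and $[n,n+5]+m\mathbb Z$. The interiors of $[km,km+5]$ and $[n+lm,n+lm+5]$ meet only if $|n-(k-l)m|<5$, which \eqref{eq:sep} excludes. So the entries commute, and the commutator equals $\iota_n([a,a']^{(n)})$. Lemma~\ref{lem:gen} gives $N=H_n$.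
\end{proof}

\subsection*{The quotient}
For two circles the group was the whole direct sum. Now $\mathbf t\notin K$, and quasimorphisms of $G/K$ pull back to $G$, so we must control this quotient. It records how an element of $G$ acts on all but finitely many circles. A fixed word in the generators moves points a bounded distance and cannot go around a long circle, so on long circles it acts as it would on the line. This suggests the group
\[
W=\langle t,A\rangle\le\operatorname{Homeo}(\mathbb R).
\]
Let $B=\bigcup_JF(J)$, the union over all dyadic intervals. It is a group, since any two dyadic intervals lie in a third, and it is normalized by $t$. The groups $t^iAt^{-i}=F([i,i+5])$ generate $B$ by Lemma~\ref{lem:frag}(b). Elements of $B$ have bounded support, so $B\cap\langle t\rangle=1$. Therefore $W=B\rtimes\langle t\rangle$, and there is a homomorphism $\epsilon\colon W\to\mathbb Z$ with kernel $B$ and $\epsilon(t)=1$.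

\begin{proposition}\label{prop:W}
There is a surjective homomorphism $\pi\colon G\to W$ with $\pi(\mathbf t)=t$, $\pi(\mathbf a)=a$ for $a\in A$, and $\ker\pi=K$.
\end{proposition}

\begin{proof}
Let $E$ be the free group on a letter $t$ and letters $a$, one for each $a\in A$. For $w\in E$ let $\mathbf w\in G$ and $w_\infty\in W$ be its images under the evident surjections, and let $w_n\in H_n$ be the $n$-th coordinate of $\mathbf w$. We claim:
\begin{equation}\label{eq:claim}
\text{given }w\in E,\text{ for all large }n\in S\text{ we have }w_n=1\text{ if and only if }w_\infty=1.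
\end{equation}
Write $w=t^{e_0}a_1^{\pm1}t^{e_1}\cdots a_l^{\pm1}t^{e_l}$, and put $i_j=e_0+\dots+e_{j-1}$ and $m=e_0+\dots+e_l$. Then in $E$
\[
w=\Bigl(\prod_{j=1}^lt^{i_j}a_j^{\pm1}t^{-i_j}\Bigr)t^m .
\]
Choose integers $p<q$ with $[i_j,i_j+5]\subset[p,q]$ for all $j$, and let $b\in F([p,q])$ be the product of the homeomorphisms $t^{i_j}a_j^{\pm1}t^{-i_j}$. Then $w_\infty=bt^m$. For $n\in S$ with $n\ge q-p$, properties (P1)--(P3) give $w_n=b^{(n)}t^m$. Fix such an $n$. If $w_\infty=1$, then $m=0$ and $b=1$ because $B\cap\langle t\rangle=1$, so $w_n=1$. If $w_n=1$, then $t^{-m}=b^{(n)}$ fixes $p$, so $m=0$ and $b^{(n)}=1$; by injectivity in (P1), $b=1$ and $w_\infty=1$. This proves \eqref{eq:claim}.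

Since $S$ is infinite, \eqref{eq:claim} says that $w_\infty=1$ if and only if $w_n=1$ for all but finitely many $n$, that is, if and only if $\mathbf w\in K$. In particular $\mathbf w=1$ implies $w_\infty=1$, so $\pi(\mathbf w)=w_\infty$ is a well-defined surjective homomorphism. Its kernel is $G\cap K$, which is $K$ by Proposition~\ref{prop:K}.
\end{proof}

Let $\sigma=\epsilon\circ\pi\colon G\to\mathbb Z$. It is a surjective homomorphism with $\sigma(\mathbf t)=1$, $\sigma(\mathbf a)=0$ and $\sigma|_K=0$. On the line there is no circle to go around, and no analogue of the translation number appears.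

\begin{lemma}\label{lem:QW}
Every $\varphi\in Q(W)$ equals $\varphi(t)\,\epsilon$.
\end{lemma}

\begin{proof}
Let $b\in F(J)$ and choose a dyadic interval $L$ with $J\subset\operatorname{int}L$. Lemma~\ref{lem:vanish}, applied to $\varphi|_{F(L)}$, gives $\varphi(b)=0$. So $\varphi|_B=0$, and by Lemma~\ref{lem:qm}(d) $\varphi$ is pulled back from a homogeneous function on the cyclic group $W/B$, which is determined by its value on $t$.
\end{proof}

\section{The involution acts as $-1$: proof of Theorem~\ref{thm:main}}\label{sec:A}

An element of $Q(G)$ can be read off from its values on the translations $\iota_n(t)$ and $\mathbf t$, and $\rho$ inverts all of these.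

\begin{proposition}\label{prop:detect}
Let $f\in Q(G)$. If $f(\iota_n(t))=0$ for all $n\in S$, then $f=f(\mathbf t)\,\sigma$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:K}, $f\circ\iota_n$ is defined and lies in $Q(H_n)$; by Proposition~\ref{prop:QH} it is zero. An element of $K$ is a finite product of commuting elements of the groups $\iota_n(H_n)$, so $f|_K=0$ by Lemma~\ref{lem:qm}(b). By Lemma~\ref{lem:qm}(d) and Proposition~\ref{prop:W}, $f=\varphi\circ\pi$ with $\varphi\in Q(W)$. Lemma~\ref{lem:QW} gives $f=\varphi(t)\,\epsilon\circ\pi=f(\mathbf t)\,\sigma$.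
\end{proof}

\begin{corollary}\label{cor:minus}
$f\circ\rho=-f$ for every $f\in Q(G)$.
\end{corollary}

\begin{proof}
The function $f+f\circ\rho$ lies in $Q(G)$. By \eqref{eq:rho} and homogeneity it vanishes on every $\iota_n(t)$ and on $\mathbf t$, so it is zero by Proposition~\ref{prop:detect}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ is finitely generated and $\rho$ is an involution of $G$ (Section~\ref{sec:G}). The elements $\iota_n(t)$ lie in $G$ by Proposition~\ref{prop:K}, and
\begin{equation}\label{eq:dual}
\tau_n(\iota_n(t))=1,\qquad\tau_m(\iota_n(t))=0\quad(m\ne n).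
\end{equation}
So the $\tau_n$ $(n\in S)$ are linearly independent and $\dim Q(G)=\infty$.

Let $f$ be a quasimorphism on $G$ with $f\circ\rho-f$ bounded, and let $\bar f$ be its homogenization. Since $f-\bar f$ is bounded, $\bar f\circ\rho-\bar f$ is a bounded homogeneous quasimorphism, so $\bar f\circ\rho=\bar f$ by Lemma~\ref{lem:homog}. Corollary~\ref{cor:minus} gives $\bar f\circ\rho=-\bar f$. Hence $\bar f=0$ and $f$ is bounded. An $\operatorname{Aut}$-invariant quasimorphism satisfies $f\circ\rho-f=0$, so it is bounded.
\end{proof}

\section{Defects: proof of Theorem~\ref{thm:description}}\label{sec:B}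

By Proposition~\ref{prop:detect}, an element $f\in Q(G)$ is determined by the numbers $c_n=f(\iota_n(t))$ and $f(\mathbf t)$. It remains to decide which sequences $(c_n)$ occur. The constraint is that the defects of the $c_n\tau_n$ add up, so we need the exact defect of $\tau_n$. For the upper bound we use a result of Bavard \cite{Bavard} (see also \cite[Lemma~2.24]{Calegari}): for every group $\Gamma$ and every $\varphi\in Q(\Gamma)$,
\begin{equation}\label{eq:bavard}
D(\varphi)=\sup_{g,h\in\Gamma}|\varphi([g,h])| .
\end{equation}

\begin{lemma}\label{lem:defect}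
$D(\tau_n)\le n$ on $H_n$, and hence on $G$.
\end{lemma}

\begin{proof}
Let $g,h\in H_n$ and $\psi=hgh^{-1}$. Then $[g,h]=g\psi^{-1}$, and $\tau_n(\psi)=\tau_n(g)$ by Lemma~\ref{lem:qm}(a). Suppose that $g\psi^{-1}(x)\ge x+n$ for all $x$. Substituting $x=\psi(y)$ gives $g\ge t^n\psi$ pointwise. Since $t^n$ is central, Lemmas~\ref{lem:tau}(b) and~\ref{lem:qm}(b) give $\tau_n(g)\ge n+\tau_n(\psi)=n+\tau_n(g)$, which is false. So $[g,h](x)<x+n$ for some $x$, and $\tau_n([g,h])\le n$ by Lemma~\ref{lem:tau}(c). Applying this to $[h,g]=[g,h]^{-1}$ gives $\tau_n([g,h])\ge-n$. Now use \eqref{eq:bavard}.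
\end{proof}

\begin{lemma}[Upper bound]\label{lem:upper}
If $c\in\mathbb R$ and $\sum_{n\in S}n|c_n|<\infty$, then $f=c\,\sigma+\sum_{n\in S}c_n\tau_n$ converges pointwise on $G$, lies in $Q(G)$, and satisfies $D(f)\le\sum_{n\in S}n|c_n|$.
\end{lemma}

\begin{proof}
An element of $G$ may have infinitely many nontrivial coordinates, so convergence needs a bound on $\tau_n(\gamma)$ that is uniform in $n$. Let $|\gamma|$ be the word length of $\gamma\in G$ in the generators $\mathbf t^{\pm1}$ and $\mathbf a$ $(a\in A)$. The map $a^{(n)}$ preserves each interval $[kn,kn+5]$ and fixes all other points, so it moves points by at most $5$; the maps $t^{\pm1}$ move points by $1$. Hence $\gamma_n$ moves points by at most $5|\gamma|$, and $|\tau_n(\gamma)|\le5|\gamma|$ for all $n$ by Lemma~\ref{lem:tau}(a). As $\sum|c_n|<\infty$, the series converges absolutely at $\gamma$. Each term is homogeneous, so $f$ is. Since $\sigma$ is a homomorphism, Lemma~\ref{lem:defect} gives $|f(\gamma)+f(\gamma')-f(\gamma\gamma')|\le\sum|c_n|D(\tau_n)\le\sum n|c_n|$.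
\end{proof}

For the reverse inequality we realize the defect on finitely many circles at the same time, with the orientation on each circle chosen according to the sign of $c_n$. This is possible because $G$ contains $K$.

\begin{lemma}[Lower bound]\label{lem:lower}
Let $f\in Q(G)$ and $c_n=f(\iota_n(t))$. Then $\sum_{n\in S}n|c_n|\le D(f)$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:QH}, $f\circ\iota_n=c_n\tau_n$ on $H_n$. Let $x_n,y_n$ be as in Example~\ref{ex:xy}. Put $(x_n',y_n')=(x_n,y_n)$ if $c_n\ge0$ and $(x_n',y_n')=(y_n^{-1},x_n^{-1})$ if $c_n<0$; in the second case $x_n'y_n'=(x_ny_n)^{-1}$. In both cases $\tau_n(x_n')=\tau_n(y_n')=0$ and $c_n\tau_n(x_n'y_n')=n|c_n|$. For a finite set $P\subset S$ put $x=\prod_{n\in P}\iota_n(x_n')$ and $y=\prod_{n\in P}\iota_n(y_n')$, so that $xy=\prod_{n\in P}\iota_n(x_n'y_n')$. By Lemma~\ref{lem:qm}(b), $f(x)=f(y)=0$ and $f(xy)=\sum_{n\in P}n|c_n|$. Thus $\sum_{n\in P}n|c_n|\le D(f)$ for every finite $P$.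
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:description}]
Every sum of the stated form lies in $Q(G)$ by Lemma~\ref{lem:upper}. Conversely, let $f\in Q(G)$ and $c_n=f(\iota_n(t))$. By Lemma~\ref{lem:lower}, $\sum n|c_n|\le D(f)<\infty$, so $f'=f-\sum c_n\tau_n$ lies in $Q(G)$ by Lemma~\ref{lem:upper}. By \eqref{eq:dual}, $f'(\iota_n(t))=0$ for all $n$, and Proposition~\ref{prop:detect} gives $f'=c\,\sigma$ with $c=f'(\mathbf t)$. So $f$ has the stated form.

The coefficients are unique. If $f=c\,\sigma+\sum c_n\tau_n$, then evaluating at $\iota_n(t)\in K$ gives $c_n=f(\iota_n(t))$, by \eqref{eq:dual} and $\sigma|_K=0$; evaluating at $\mathbf t$ gives $c=f(\mathbf t)-\sum c_n$. Lemmas~\ref{lem:upper} and~\ref{lem:lower} together give $D(f)=\sum n|c_n|$.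

The linear map $Q(G)\to\ell^1(S)$, $f\mapsto(nc_n)_{n\in S}$, is onto by Lemma~\ref{lem:upper} and sends $f$ to a vector of norm $D(f)$. Its kernel is $\{f:D(f)=0\}=\operatorname{Hom}(G,\mathbb R)$, which equals $\mathbb R\sigma$. So it induces an isometry from $Q(G)/\operatorname{Hom}(G,\mathbb R)$ onto $\ell^1(S)$. The identity $f\circ\rho=-f$ is Corollary~\ref{cor:minus}.
\end{proof}

\begin{remark}
The weight $n$ separates convergence from finite defect. If $\sum|c_n|<\infty$ but $\sum n|c_n|=\infty$, then $\sum c_n\tau_n$ still converges to a homogeneous function on $G$, by the proof of Lemma~\ref{lem:upper}. It is not a quasimorphism: it takes the value $c_n$ at $\iota_n(t)$, so otherwise Lemma~\ref{lem:lower} would be violated.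
\end{remark}

\section{An index-two extension and a continuum of examples}\label{sec:C}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
(i) The group $\hat G$ is generated by $G$ and $\rho$, and conjugation by $\rho$ in $\hat G$ restricts to the automorphism $\rho$ of $G$. Let $f\in Q(\hat G)$. By Lemma~\ref{lem:qm}(a), $f|_G\circ\rho=f|_G$, so $f|_G$ is bounded by Theorem~\ref{thm:main} and zero by Lemma~\ref{lem:homog}. For $g\in\hat G$ we have $g^2\in G$, so $f(g)=\frac12f(g^2)=0$.

(ii) We multiply $G$ by groups that quasimorphisms do not see. Let $\Lambda$ be a finitely generated torsion group. Then $Q(\Lambda)=0$, since $\lambda^k=1$ implies $kf(\lambda)=f(1)=0$. For $f\in Q(G\times\Lambda)$, Lemma~\ref{lem:qm}(b) gives $f(g,\lambda)=f(g,1)+f(1,\lambda)=f(g,1)$. So pullback along the projection identifies $Q(G)$ with $Q(G\times\Lambda)$, and the involution $\rho\times\mathrm{id}$ acts on this infinite-dimensional space as $-1$ by Corollary~\ref{cor:minus}. The last paragraph of the proof of Theorem~\ref{thm:main} used nothing else, so the finitely generated group $G\times\Lambda$ satisfies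 the conclusion of Theorem~\ref{thm:main}.

There are $2^{\aleph_0}$ isomorphism classes of finitely generated torsion groups, by Grigorchuk \cite{Grigorchuk}. Non-isomorphic groups $\Lambda$ might give isomorphic products $G\times\Lambda$, so we count. Fix a countable group $\Gamma$. If $\theta\colon G\times\Lambda\to\Gamma$ is an isomorphism, then $\Lambda\cong\Gamma/\theta(G\times1)$, and $\theta(G\times1)$ is a finitely generated normal subgroup of $\Gamma$. A countable group has only countably many finitely generated subgroups. So at most countably many $\Lambda$, up to isomorphism, satisfy $G\times\Lambda\cong\Gamma$. The map $\Lambda\mapsto G\times\Lambda$ on isomorphism classes thus has countable fibers and a domain of cardinality $2^{\aleph_0}$, and its image has cardinality $2^{\aleph_0}$.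
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bavard}
Bavard, \emph{Longueur stable des commutateurs}, Enseign. Math. 37 (1991).

\bibitem{Calegari}
Calegari, \emph{scl}.

\bibitem{CFP}
Cannon, Floyd and Parry, \emph{Introductory notes on Richard Thompson's groups}, Enseign. Math. 42 (1996).

\bibitem{FFW}
Francesco Fournier-Facio and Richard D. Wade, \emph{Aut-invariant quasimorphisms on groups}, arXiv:2211.00800 (2022).

\bibitem{Grigorchuk}
Grigorchuk, \emph{Degrees of growth of finitely generated groups and the theory of invariant means}, Izv. Akad. Nauk SSSR 48 (1984).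

\end{thebibliography}
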